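\title{Bipartite graphs of defect four and even diameter}

\begin{abstract}
We prove that no bipartite graph of maximum degree $\Delta\ge 3$ and even diameter $D\ge 6$ has exactly four vertices fewer than the Moore bipartite bound. Together with the known result for odd $D\ge 5$, this proves the conjecture that no such graph exists for $\Delta\ge3$ and $D\ge5$. We also show that for $D=4$ and $\Delta\ge3$ there is exactly one such graph, a cubic graph on $26$ vertices. The four missing vertices are encoded by a $2$-regular multigraph $B$ that commutes with the adjacency matrix. This commutation is a discrete wave equation, and it allows walks of the graph to be shifted along the cycles of $B$. For $D\ge6$ the shifts force all cycles of $B$ to have length $4$, and a trace computation on the kernel of $B$ excludes that case.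
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. How many vertices can a bipartite graph of maximum degree $\Delta\ge2$ and diameter $D\ge2$ have? Fix an edge $xy$. The distances from a vertex $z$ to $x$ and to $y$ differ by exactly $1$ and are at most $D$, so $z$ is within distance $D-1$ of $\{x,y\}$. A shortest path from $\{x,y\}$ to $z$ starts at $x$ or at $y$, does not use the edge $xy$, and has at most $\Delta-1$ choices at every step. Hence the order of the graph is at most the \emph{Moore bipartite bound}
\[
\mathrm M^b(\Delta,D)=2\bigl(1+(\Delta-1)+\dots+(\Delta-1)^{D-1}\bigr).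
\]
For an integer $\epsilon\ge0$, a \emph{bipartite $(\Delta,D,-\epsilon)$-graph} is a bipartite graph of maximum degree $\Delta$, diameter $D$ and order $\mathrm M^b(\Delta,D)-\epsilon$. The \emph{defect} $\epsilon$ measures how much the count above loses, from vertices of degree less than $\Delta$ or from different walks that end at the same vertex. The loss must be the same, $\epsilon$, from every edge of the graph.

This paper is about defect $4$. The smallest parameters leave room for examples.
\begin{itemize}
\item $\Delta=2$. Here $\mathrm M^b=2D$. The only graphs are the cycle of length $2D$, of defect $0$, and the path with $D+1$ vertices, of defect $D-1$. So the path with six vertices is a bipartite $(2,5,-4)$-graph.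
\item $D=2$. Here $\mathrm M^b=2\Delta$, and $K_{\Delta,\Delta-4}$ has defect $4$ for $\Delta\ge5$.
\item $D=3$. Join $x_i$ to $y_i,y_{i+1},y_{i+2}$ for $i\in\mathbb Z/5$. This graph is cubic and bipartite of order $10=\mathrm M^b(3,3)-4$. The differences of $\{0,1,2\}$ cover all nonzero residues modulo $5$, so distinct vertices of equal color have distance $2$, and the diameter is $3$.
\item $D=4$. Section~\ref{sec:gamma} describes a cubic example on $26$ vertices.
\end{itemize}
For $\Delta\ge3$ the bound grows exponentially with $D$ while the permitted loss stays at $4$. The graph must look almost like a tree of depth $D-1$ from each of its edges, and these trees must exhaust it, so one expects the examples to stop. The following conjecture is posed in \cite{FP}.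

\medskip
\noindent\emph{There is no bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$ and $D\ge5$.}
\medskip

Two partial results are known: there is no such graph with $\Delta\ge3$ and odd $D\ge5$, and none with $\Delta\ge3$ and $5\le D\le187$. We use the first of these, and only to pass from even $D$ to all $D$.

\begin{theorem}\label{thm:main}
There is no bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$ and even $D\ge6$. Together with the known result for odd $D\ge5$, there is none with $\Delta\ge3$ and $D\ge5$.
\end{theorem}

\begin{theorem}\label{thm:four}
For $\Delta\ge3$ there is exactly one bipartite $(\Delta,4,-4)$-graph up to isomorphism. It has $\Delta=3$ and $26$ vertices. Hence, using the known result for odd $D$, it is the only bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$ and $D\ge4$.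
\end{theorem}

The examples above show that the ranges are sharp: $\Delta\ge3$ and $D\ge5$ cannot be relaxed in the conjecture, and $D\ge4$ cannot be relaxed in Theorem~\ref{thm:four}. The proofs for even $D$ are self-contained.

The argument runs as follows. From every vertex there are exactly two more nonbacktracking walks of odd length at most $D-1$ than there are vertices to reach. The surplus defines a $2$-regular multigraph $B$ on the vertex set (Section~\ref{sec:B}), which commutes with the adjacency matrix. We deduce that edges and shortest cycles can be shifted along the cycles of $B$ (Sections~\ref{sec:shift} and~\ref{sec:ordinary}). Shifting an edge that lies on no shortest cycle produces a cycle through that edge, and for $D\ge6$ this cycle is too short unless all cycles of $B$ have length $4$ (Section~\ref{sec:long}). In that last case an eigenvalue multiplicity fails to be an integer (Section~\ref{sec:trace}). Section~\ref{sec:four} determines what survives for $D=4$.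

We write $x\sim y$ for adjacency and $d(x,y)$ for distance. A \emph{geodesic} is a shortest path. A walk $v_0,\dots,v_k$ is \emph{nonbacktracking} if $v_{s-1}\ne v_{s+1}$ for $0<s<k$.

\section{The cubic graph on 26 vertices}\label{sec:gamma}

The graph of Theorem~\ref{thm:four} shows most of the structure that the proof finds in general, so we work it out first. Let $\Gamma$ have vertices $u,v$, $w_k,z_k$ $(k\in\mathbb Z/6)$ and $y_i$ $(i\in\mathbb Z/12)$, and edges
\[
u\sim w_k\ (k\text{ even}),\quad v\sim w_k\ (k\text{ odd}),\quad w_k\sim w_{k+3},\quad w_k\sim z_k,\quad z_k\sim y_k,y_{k+6},\quad y_i\sim y_{i\pm5}.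
\]

\begin{proposition}\label{prop:gamma}
$\Gamma$ is a bipartite $(3,4,-4)$-graph.
\end{proposition}

\begin{proof}
$\Gamma$ is cubic and has $26=\mathrm M^b(3,4)-4$ vertices. Color $w_k$ and $y_k$ by $k \bmod 2$, $z_k$ by $k+1\bmod 2$, $u$ by $1$ and $v$ by $0$. This is a proper coloring with classes of size $13$. The map $\rho$ that increases all indices by $1$ and swaps $u$ and $v$ is an automorphism, with orbits represented by $u,w_0,z_0,y_0$. The table lists the $12$ nonbacktracking walks of length $3$ from each representative; an entry $b\colon c,c'$ gives the vertex $b$ after two steps and the two possible ends.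
\[
\begin{array}{c|c|ll|c}
\text{start}&\text{first step}&\multicolumn{2}{c|}{\text{second step: ends}}&\text{repeated ends}\\ \hline
 &w_0&w_3\colon v,z_3&z_0\colon y_0,y_6&\\
u&w_2&w_5\colon v,z_5&z_2\colon y_2,y_8&v\text{ (three times)}\\
 &w_4&w_1\colon v,z_1&z_4\colon y_4,y_{10}&\\ \hline
 &u&w_2\colon w_5,z_2&w_4\colon w_1,z_4&\\
w_0&w_3&v\colon w_1,w_5&z_3\colon y_3,y_9&w_1,w_5\\
 &z_0&y_0\colon y_5,y_7&y_6\colon y_1,y_{11}&\\ \hline
 &w_0&u\colon w_2,w_4&w_3\colon v,z_3&\\
z_0&y_0&y_5\colon z_5,y_{10}&y_7\colon z_1,y_2&z_1,z_5\\
 &y_6&y_{11}\colon z_5,y_4&y_1\colon z_1,y_8&\\ \hline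
 &z_0&w_0\colon u,w_3&y_6\colon y_1,y_{11}&\\
y_0&y_5&z_5\colon w_5,y_{11}&y_{10}\colon z_4,y_3&y_1,y_{11}\\
 &y_7&z_1\colon w_1,y_1&y_2\colon z_2,y_9&
\end{array}
\]
In each block the ends are $10$ distinct vertices, none of them a neighbor of the start. With the three neighbors these are all $13$ vertices of the opposite color. So vertices of opposite colors have distance at most $3$, and all distances are at most $4$. At most $1+6<13$ vertices lie at even distance at most $2$ from a given vertex, so the diameter is $4$.
\end{proof}

Three features of the table are worth recording.

First, join each vertex to the vertices that it reaches more than once, with multiplicity the number of surplus walks. The result is a $2$-regular multigraph $B$: a double edge $uv$, the hexagons $w_0w_1\cdots w_5$ and $z_0z_1\cdots z_5$, and the $12$-gon $y_0y_1\cdots y_{11}$. None of these edges is an edge of $\Gamma$.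

Second, the automorphism $\rho$ rotates every cycle of $B$ by one step. Equivalently, whether two indexed vertices are adjacent in $\Gamma$ depends only on the difference of their indices. In general there is no reason for such an automorphism to exist, but a version of it for each pair of cycles of $B$ will follow from a matrix identity.

Third, a hexagon of $\Gamma$ through $z_0$ consists of two walks of length $3$ with the same end, so by the table it avoids the edge $z_0w_0$. Every cycle through $z_0w_0$ therefore has length at least $8$. On the other hand, shifting by $2$ gives the edge $z_2w_2$, and the two edges close up to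
\[
w_0,\ u,\ w_2,\ z_2,\ y_2,\ y_7,\ y_0,\ z_0,\ w_0 ,
\]
which has length exactly $8=2D$. This construction works for every even $D$. The required length is $2D$, the length produced is usually smaller, and the equality here is the reason why $\Gamma$ exists.

\section{The surplus multigraph}\label{sec:B}

From now on $G$ is a bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$ and $D\ge4$ \emph{even}. We write $d=\Delta$, $q=d-1\ge2$, $h=D-1$ (an odd number, $h\ge3$), $A$ for the adjacency matrix and $g$ for the girth.

\subsection*{Walks and cycles}
The proof produces cycles from walks, by means of three elementary facts.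

\begin{lemma}\label{lem:walks}
\begin{itemize}
\item[(a)] A nonbacktracking walk $v_0,\dots,v_k$ with $k\ge1$ and $v_0=v_k$ has length $k\ge g$. If $k=g$, the walk is a cycle.
\item[(b)] Two different nonbacktracking walks from $x$ to $y\ne x$, of lengths $a$ and $b$, satisfy $a+b\ge g$. If $a+b=g$, they are internally disjoint paths whose union is a cycle.
\item[(c)] If a closed walk of length $k$ traverses an edge exactly once, that edge lies on a cycle of length at most $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $i<j$ with $v_i=v_j$ and $j-i$ minimal. Then $j-i\ge3$, because the graph has no loops and the walk is nonbacktracking, so $v_i,\dots,v_{j-1}$ is a cycle and $g\le j-i\le k$. If $k=g$, then $j-i=k$.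

(b) Remove the longest common initial segment, of length $c$. The remaining walks $W_1,W_2$ start at the same vertex, are not both empty, and have different first edges if both are nonempty. So $W_1$ traversed backwards, followed by $W_2$, is a nonbacktracking closed walk of length $a+b-2c>0$. By (a), $a+b-2c\ge g$, and if $a+b=g$, then $c=0$ and the closed walk is a cycle.

(c) The rest of the walk joins the ends of the edge and avoids it, so it contains a path between the ends that avoids it.
\end{proof}

\subsection*{The identity $H_h(A)=J+B$}

\begin{lemma}\label{lem:regular}
$G$ is $d$-regular, and both color classes have size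
\[
n=1+q+\dots+q^{D-1}-2\equiv-1\pmod q .
\]
\end{lemma}

\begin{proof}
Suppose that $x$ has degree $r<d$, and repeat the count of Section~\ref{sec:intro} from an edge $xy$. The first step from $x$ has $r-1$ choices instead of $q$, so the count drops by $(q-r+1)(1+q+\dots+q^{D-2})\ge1+q+q^2\ge7>4$. This is impossible. A regular bipartite graph has color classes of equal size.
\end{proof}

We recall how nonbacktracking walks are counted in a $d$-regular graph. Define polynomials $F_0=1$, $F_1=\lambda$, $F_2=\lambda^2-d$ and $F_{i+1}=\lambda F_i-qF_{i-1}$ for $i\ge2$. Then $F_i(A)_{xy}$ is the number of nonbacktracking walks of length $i$ from $x$ to $y$. Indeed, a nonbacktracking walk of length $i\ge1$ followed by an arbitrary edge is either a nonbacktracking walk of length $i+1$, or one of length $i-1$ followed by a step forth and back, for which there are $q$ choices if $i\ge2$ and $d$ choices if $i=1$.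

We need the number of walks of bounded length and fixed parity. Let $H_0=1$, $H_1=\lambda$ and $H_{i+1}=\lambda H_i-qH_{i-1}$ for $i\ge1$. Then $H_2-H_0=\lambda^2-q-1=F_2$ and $H_3-H_1=\lambda^3-(2q+1)\lambda=F_3$. The sequences $F_i$ and $H_i-H_{i-2}$ $(i\ge2)$ satisfy the same recursion, so they agree, and
\begin{equation}\label{eq:HF}
H_i=F_i+F_{i-2}+\cdots,\qquad\text{ending with }F_1\text{ or }F_0 .
\end{equation}
Let $J$ be the $0/1$-matrix of the pairs of opposite colors.

\begin{proposition}\label{prop:B}
$H_h(A)=J+B$, where $B$ is a symmetric matrix of nonnegative integers with all row sums $2$, vanishing on pairs of equal colors. Moreover $AB=BA$.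
\end{proposition}

\begin{proof}
By \eqref{eq:HF}, $H_h(A)_{xy}$ is the number of nonbacktracking walks of odd length at most $h$ from $x$ to $y$. It is $0$ for equal colors. For opposite colors it is at least $1$, because $d(x,y)$ is odd and at most $D$, hence at most $h$ as $D$ is even. The row sums of $H_h(A)$ are
\[
d(1+q^2+\dots+q^{D-2})=1+q+\dots+q^{D-1}=n+2,
\]
and those of $J$ are $n$. Finally, $AJ$ and $JA$ both have the entry $d$ at pairs of equal colors and $0$ elsewhere, so $A$ commutes with $J$ and with $B=H_h(A)-J$.
\end{proof}

\subsection*{Short cycles}
A surplus of two walks per vertex leaves no room for cycles much shorter than $2D$.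

\begin{lemma}\label{lem:girth}
$g\ge2h$.
\end{lemma}

\begin{proof}
Suppose that there is a cycle of length $2k$ with $k<h$. Let $x,y$ be antipodal on it, joined by its arcs $P,P'$ of length $k$. Since $d\ge3$, there is a nonbacktracking walk $Q$ of length $h-k\ge1$ from $y$ whose first edge is not on the cycle. Consider three different nonbacktracking walks of length $h$ from $x$: the two walks that run around the cycle in the two directions, and $P'Q$. The ends of the first two lie on the cycle and have the color opposite to $x$, so they are also reached by arcs of odd length at most $k<h$. The end of $P'Q$ is also reached by $PQ$, which is none of the three. Delete the three walks from the $n+2$ nonbacktracking walks of odd length at most $h$ from $x$. The remaining $n-1$ walks still reach all $n$ vertices of the opposite color, which is absurd.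
\end{proof}

A \emph{short cycle} is a cycle of length $2h$. An edge is \emph{short} if it lies on a short cycle, and \emph{long} otherwise. Vertices $x,y$ with $B_{xy}\ge1$ are \emph{partners}.

\begin{lemma}\label{lem:partners}
\begin{itemize}
\item[(a)] Partners $x,y$ have distance $h$. The nonbacktracking walks of length $h$ from $x$ to $y$ are the geodesics; there are $B_{xy}+1$ of them, and any two are internally disjoint and form a short cycle.
\item[(b)] Two vertices are partners if and only if they are antipodal on a short cycle. Such a cycle is the union of two geodesics, so it is unique if $B_{xy}=1$.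
\item[(c)] $g=2h\ge6$, and every cycle through a long edge has length at least $2D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) There are $B_{xy}+1\ge2$ nonbacktracking walks of odd length at most $h$ from $x$ to $y$, and the geodesics are among them. By Lemmas~\ref{lem:walks}(b) and~\ref{lem:girth}, any two of these walks have total length at least $2h$, so both have length $h$, and they are internally disjoint and form a cycle. (b) The two arcs between antipodal vertices are nonbacktracking walks of length $h$; now use (a). (c) Short cycles exist since $B\ne0$. A cycle through a long edge has even length, at least $2h$ and different from $2h$.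
\end{proof}

\subsection*{Rings and thetas}
Regard $B$ as a $2$-regular bipartite multigraph. Its components are cycles of even length $\ell\ge2$, where $\ell=2$ means a double edge. We call them \emph{rings}, and reserve the word cycle for cycles of $G$. A \emph{parametrization} of a ring $X$ of length $\ell=\ell_X$ is an $\ell$-periodic map $\varphi\colon\mathbb Z\to X$, injective modulo $\ell$, such that $\varphi(i),\varphi(i+1)$ are partners for all $i$. Colors alternate along $\varphi$, and
\begin{equation}\label{eq:Bf}
(Bf)(\varphi(i))=f(\varphi(i-1))+f(\varphi(i+1))
\end{equation}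
for every function $f$ on the vertices, also when $\ell=2$. Two parametrizations of a ring differ by a map $i\mapsto\kappa\pm i$; if $\ell\ge4$, a parametrization is determined by two consecutive values.

Rings of length $2$ behave differently from the others, and we isolate them now. If $B_{xy}=2$, the three geodesics $P_1,P_2,P_3$ from $x$ to $y$ form a \emph{theta} $\Theta$ with \emph{branch vertices} $x,y$. Its other vertices are \emph{inner}; we write $(i,a)$ for the vertex of $P_i$ at distance $a$ from $x$, $1\le a\le h-1$. All edges of $\Theta$ are short. In $\Gamma$ the vertices $u,v,w_k$ form a theta.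

\begin{lemma}\label{lem:theta}
\begin{itemize}
\item[(a)] Let $b=h-a$. The ring of $(i,a)$ has length $6$ and is, in cyclic order,
\[
(1,a),\ (2,b),\ (3,a),\ (1,b),\ (2,a),\ (3,b).
\]
\item[(b)] Every short cycle that meets $\Theta$ lies in $\Theta$ and contains both branch vertices. An inner vertex has exactly two short edges.
\item[(c)] Different thetas are disjoint.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On $P_i\cup P_k$ the antipode of $(i,a)$ is $(k,b)$. So the two vertices $(k,b)$, $k\neq i$, are partners of $(i,a)$; as row sums are $2$, they are the only ones, each with $B=1$. The six listed vertices are distinct because $h$ is odd, so that $a\neq b$.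

(b) If a short cycle contains $(i,a)$, the antipode is some $(k,b)$, and the cycle is $P_i\cup P_k$ by Lemma~\ref{lem:partners}(b). If it contains a branch vertex, the antipode is the other branch vertex, and the cycle is a union of two of the $P_i$. All short cycles through $(i,a)$ contain $P_i$, so they use the same two edges at $(i,a)$.

(c) If $\Theta,\Theta'$ share a vertex, it lies on a short cycle $C\subseteq\Theta'$. By (b), $C\subseteq\Theta$ and $C$ contains the branch vertices of $\Theta'$. By (a), the only vertices of $\Theta$ in rings of length $2$ are its branch vertices. So the branch vertices agree, and $\Theta=\Theta'$.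
\end{proof}

A vertex is \emph{ordinary} if it lies in no theta, and a short cycle is \emph{ordinary} if it is contained in no theta.

\begin{lemma}\label{lem:ordinary}
A short cycle is ordinary if and only if all its vertices are ordinary, and if and only if all its vertices lie in rings of length at least $4$. An ordinary vertex has two different partners, each with $B=1$; it lies on exactly two short cycles, both ordinary, with different antipodes; and its ring consists of ordinary vertices.
\end{lemma}

\begin{proof}
An ordinary cycle meets no theta, by Lemma~\ref{lem:theta}(b). An ordinary vertex is not in a ring of length $2$, since such a ring consists of branch vertices. A short cycle inside a theta contains branch vertices. This gives the equivalences. An ordinary vertex $x$ has no entry $B_{xy}=2$, so the claims on partners and cycles follow from Lemma~\ref{lem:partners}(b). The ring of a vertex of a theta lies in that theta, by Lemma~\ref{lem:theta}(a).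
\end{proof}

\section{The shift lemma}\label{sec:shift}

If the defect were $2$, the same computation would give a matrix $B$ with row sums $1$, that is, a permutation matrix, and $AB=BA$ would say that the permutation is an automorphism. For defect $4$ each vertex has two partners, and it is not clear which of them an automorphism should choose. The next lemma shows that a consistent choice exists for each pair of rings. Read on two rings, $AB=BA$ is the discrete wave equation. Its solutions are sums of a left-moving and a right-moving wave, and a $0/1$-valued solution has room for only one of the two.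

\begin{lemma}[shift lemma]\label{lem:shift}
Let $\varphi,\chi$ parametrize rings $X,Y$, possibly equal, that are joined by an edge of $G$. Put $a(i,j)=A_{\varphi(i)\chi(j)}$, and let $L$ be the set of pairs $(i,j)$ such that $\varphi(i),\chi(j)$ have opposite colors.
\begin{itemize}
\item[(a)] On $L$, the function $a$ depends only on $i-j$ or only on $i+j$. Thus there is $\varepsilon=\pm1$ such that $\varphi(i)\sim\chi(j)$ implies $\varphi(i+t)\sim\chi(j+\varepsilon t)$ for all $t\in\mathbb Z$.
\item[(b)] If $\ell_X,\ell_Y\ge4$, exactly one of the alternatives in \textup{(a)} holds.
\item[(c)] If $\min(\ell_X,\ell_Y)=2$, then $a\equiv1$ on $L$.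
\item[(d)] $\ell_X$ divides $\ell_Y$ or $\ell_Y$ divides $\ell_X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:Bf}, the $(\varphi(i),\chi(j))$ entry of $BA=AB$ reads
\[
a(i+1,j)+a(i-1,j)=a(i,j+1)+a(i,j-1).
\]
Since colors alternate along rings, $L$ is a parity class of $i+j$, and for $(i,j)\notin L$ the four arguments lie in $L$. In the coordinates $\xi=i+j$, $\eta=i-j$ the set $L$ is a grid $(p+2\mathbb Z)^2$. Writing $a[\xi,\eta]$ for $a$ in these coordinates, the equation becomes
\[
a[\xi+2,\eta+2]-a[\xi,\eta+2]=a[\xi+2,\eta]-a[\xi,\eta]
\]
for all grid points. So $a[\xi+2,\eta]-a[\xi,\eta]$ does not depend on $\eta$, and neither does $\alpha(\xi)=a[\xi,\eta]-a[p,\eta]$. Thus $a=\alpha(\xi)+\beta(\eta)$ with $\beta(\eta)=a[p,\eta]$. If $\alpha$ is constant, $a$ depends only on $i-j$. Otherwise choose $\alpha(\xi)>\alpha(\xi')$. For every $\eta$ the numbers $\alpha(\xi)+\beta(\eta)>\alpha(\xi')+\beta(\eta)$ lie in $\{0,1\}$, so they are $1$ and $0$. Hence $\beta$ is constant and $a$ depends only on $i+j$.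

(b) If both alternatives hold, $a$ is constant on $L$, and the constant is $1$ because there is an edge. For $(i,j)\in L$ the vertices $\varphi(i)\ne\varphi(i+2)$ are then both adjacent to $\chi(j)\neq\chi(j+2)$. This is a $4$-cycle, but $g\ge6$.

(c) If $\ell_X=2$, then $a$ is invariant under $(\xi,\eta)\mapsto(\xi+2,\eta+2)$; if $\ell_Y=2$, under $(\xi,\eta)\mapsto(\xi+2,\eta-2)$. A function of one of the two variables with such an invariance is constant.

(d) Let $\varphi(i)\sim\chi(j)$. Taking $t=\ell_X,\ \ell_Y,\ \ell_X+\ell_Y$ in (a), we find that $\varphi(i)$ and $\varphi(i+\ell_Y)$ are both adjacent to $\chi(j)$ and $\chi(j+\varepsilon\ell_X)$. If neither length divides the other, these four vertices form a $4$-cycle.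
\end{proof}

In the situation of (b) we define the \emph{sign} $\varepsilon(\varphi,\chi)$ to be $+1$ if $a$ depends only on $i-j$ and $-1$ if it depends only on $i+j$. The sign is symmetric in $\varphi,\chi$. It is unchanged if a parametrization is translated, $\varphi(i)\to\varphi(\kappa+i)$, and it changes if one parametrization is reversed, $\varphi(i)\to\varphi(\kappa-i)$.

To shift a whole walk, all its vertices must move in compatible directions.

\begin{lemma}\label{lem:shiftwalk}
Let $v_0,\dots,v_k$ be a nonbacktracking walk whose vertices lie in rings of length at least $4$. Let $\psi_s$ be parametrizations with $\psi_s(0)=v_s$ and $\varepsilon(\psi_s,\psi_{s+1})=+1$ for all $s$. Then $\psi_0(t),\dots,\psi_k(t)$ is a nonbacktracking walk for every $t\in\mathbb Z$.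
\end{lemma}

\begin{proof}
It is a walk by Lemma~\ref{lem:shift}(a). If $v_{s-1}$ and $v_{s+1}$ lie in different rings, so do $\psi_{s-1}(t)$ and $\psi_{s+1}(t)$. Otherwise $\psi_{s+1}$ is a translate or a reversal of $\psi_{s-1}$. Both have sign $+1$ with $\psi_s$, so it is a translate: $\psi_{s+1}(t)=\psi_{s-1}(\kappa+t)$. As $v_{s-1}\neq v_{s+1}$, the length of the ring does not divide $\kappa$, and $\psi_{s+1}(t)\ne\psi_{s-1}(t)$.
\end{proof}

\section{Ordinary short cycles}\label{sec:ordinary}

The sign depends on the choice of directions on the rings, so on its own it carries no information. A short cycle supplies a canonical choice: each of its vertices has a distinguished partner, its antipode.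

\subsection*{Shifting a short cycle}
Let $C=(c_s)_{s\in\mathbb Z/2h}$ be an ordinary short cycle. Let $\varphi_s$ be the parametrization with $\varphi_s(0)=c_s$ and $\varphi_s(1)=c_{s+h}$; we call it the \emph{canonical parametrization} of $C$ at $c_s$. Comparing the values at $t=0,1$ gives
\begin{equation}\label{eq:anti}
\varphi_{s+h}(t)=\varphi_s(1-t).
\end{equation}
Put $\varepsilon_s=\varepsilon(\varphi_s,\varphi_{s+1})$. Then $\varepsilon_{s+h}=\varepsilon_s$, since both parametrizations are reversed. The edge $c_sc_{s+1}$ of $C$ is \emph{twisted} if $\varepsilon_s=-1$. This notion does not depend on the numbering of $C$, and the edge antipodal to a twisted edge is twisted. The cycle $C$ is \emph{twisted} if it has a twisted edge and \emph{untwisted} otherwise.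

Let $\sigma_1=1$ and $\sigma_{s+1}=\sigma_s\varepsilon_s$ for $s\in\mathbb Z$. Each sign occurs twice around $C$, so $\sigma_{s+2h}=\sigma_s$.

\begin{lemma}\label{lem:shiftcycle}
For every $t\in\mathbb Z$, $C_t=(\varphi_s(\sigma_st))_{s\in\mathbb Z/2h}$ is an ordinary short cycle. In particular, all edges $\varphi_s(t)\varphi_{s+1}(\varepsilon_st)$ are short.
\end{lemma}

\begin{proof}
The parametrizations $\psi_s(t)=\varphi_s(\sigma_st)$ satisfy $\varepsilon(\psi_s,\psi_{s+1})=\sigma_s\sigma_{s+1}\varepsilon_s=+1$ and $\psi_{s+2h}=\psi_s$. By Lemma~\ref{lem:shiftwalk}, $C_t$ is a closed nonbacktracking walk of length $2h=g$, hence a cycle by Lemma~\ref{lem:walks}(a). It meets the same rings as $C$, so it is ordinary by Lemma~\ref{lem:ordinary}. Its edges are $\varphi_s(\sigma_st)\varphi_{s+1}(\varepsilon_s\sigma_st)$.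
\end{proof}

On an untwisted cycle antipodal vertices move toward each other along their common ring, by \eqref{eq:anti}, and yet they must remain partners. This bounds the ring.

\begin{lemma}\label{lem:untwisted}
All rings met by an untwisted cycle have length $4$.
\end{lemma}

\begin{proof}
Now all $\sigma_s=1$. On $C_2$ the antipode of $\varphi_s(2)$ is $\varphi_{s+h}(2)=\varphi_s(-1)$. These vertices are partners, so $-1\equiv2\pm1$ modulo the length $\ell$ of the ring. Thus $\ell$ divides $4$ or $2$, and $\ell\ge4$.
\end{proof}

\subsection*{Twisted cycles and ladders}
Let $C$ be twisted, numbered so that $c_0c_1$ is twisted. Put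
\[
x_i=\varphi_0(i),\qquad y_j=\varphi_1(j),
\]
with rings $X$ and $Y$. Then $c_0=x_0$, $c_1=y_0$, $c_h=x_1$, $c_{h+1}=y_1$. Removing the twisted edges $x_0y_0$ and $x_1y_1$ from $C$ leaves two paths with $h$ vertices each,
\[
R=(c_1,\dots,c_h)\ \text{ from $y_0$ to $x_1$},\qquad R'=(c_{h+1},\dots,c_{2h})\ \text{ from $y_1$ to $x_0$}.
\]
The numbering may start at either of the two twisted edges and run in either direction. Each of the four ends of $R,R'$ is $c_1$ in one of these four numberings, and the path that it ends is then $(c_1,\dots,c_h)$. So what we prove for $R$ and $y_0$ holds for both paths and all four ends; we refer to this as \emph{renumbering}.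

\begin{example}\label{ex:gammatwist}
In $\Gamma$ take $C=(y_7,y_0,z_0,y_6,y_1,z_1)$. The canonical parametrizations are $\varphi_0(i)=y_{7-i}$, $\varphi_1(i)=y_i$, $\varphi_2(i)=z_i$, $\varphi_3(i)=y_{6+i}$. Adjacency in $\Gamma$ depends on differences of indices, and only $\varphi_0$ reverses the index, so $\varepsilon_0=-1$ and $\varepsilon_1=\varepsilon_2=+1$. Here $x_i=y_{7-i}$, $X=Y$ is the $12$-gon, $R=(y_0,z_0,y_6)$ and $R'=(y_1,z_1,y_7)$.
\end{example}

The two twisted edges join the same rings $X,Y$ but give different values of $i+j$. So the edges between $X$ and $Y$ form zigzags, and the rings must be long.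

\begin{lemma}\label{lem:zigzag}
If $i+j\in\{0,2\}$, then $x_iy_j$ is a short edge. In particular $y_j\sim x_{-j}\sim y_{j+2}$ by short edges. Moreover $\ell_X,\ell_Y\ge2h$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:shiftcycle} for $s=0$, the edges $x_ty_{-t}$ are short. For $s=h$, using \eqref{eq:anti}, the edges $\varphi_h(t)\varphi_{h+1}(-t)=x_{1-t}y_{1+t}$ are short. The zigzag $y_0,x_0,y_2,x_{-2},y_4,\dots,y_{\ell_Y}=y_0$ is a closed walk of length $\ell_Y$. It is nonbacktracking since $\ell_X,\ell_Y\ge4$, so $\ell_Y\ge g=2h$ by Lemma~\ref{lem:walks}(a). The zigzag $x_0,y_2,x_{-2},\dots,x_{-\ell_X}=x_0$ gives $\ell_X\ge2h$.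
\end{proof}

Each vertex of $C$ lies on a second short cycle. The zigzag lets us find it.

\begin{lemma}\label{lem:rungs}
\begin{itemize}
\item[(a)] There is a short cycle $C^+\neq C$ containing $R$, and $C,C^+$ are the only short cycles that meet $R$. The same holds for $R'$.
\item[(b)] A twisted edge of $C$ lies on no other short cycle, and $C$ has exactly two twisted edges. The paths $R,R'$, which therefore depend only on $C$, are called the \emph{rungs} of $C$.
\item[(c)] An end of a rung has exactly three short edges, and any other vertex of a rung has exactly two.
\item[(d)] $C^+$ is twisted, and $R$ is one of its rungs. Hence a vertex on a twisted cycle has both its short cycles twisted and lies on exactly one rung.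
\end{itemize}
\end{lemma}

\begin{proof}
(a) Follow $R$ from $y_0$ to $x_1$ and then the edge $x_1y_{-1}$. This walk of length $h$ is nonbacktracking: $y_{-1}\ne c_{h-1}$, because $d(y_0,y_{-1})=h$ for partners while $d(y_0,c_{h-1})\le h-2$. By Lemma~\ref{lem:partners} it is one of the two geodesics from $y_0$ to $y_{-1}$, and it lies on the short cycle $C^+$ on which these two are antipodal. On $C$ the antipode of $y_0$ is $y_1\neq y_{-1}$, so $C^+\neq C$. The vertices of $R$ are ordinary and lie on exactly two short cycles. For $R'$, renumber.

(b) If $C^+$ contained $x_0y_0$, it would contain the path $c_0,\dots,c_h$ of length $h$. Then $x_0,x_1$ would be antipodal on both $C$ and $C^+$, which contradicts $B_{x_0x_1}=1$. So $x_0y_0$ lies only on $C$. This applies to every twisted edge of every ordinary cycle. The edges of $R$ and $R'$ lie on two short cycles, so they are not twisted.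

(c) At a vertex of $R$ other than an end, both short cycles use the two edges of $R$. At $y_0$ both use the edge of $R$, and their second edges differ by (b). Renumber for the other ends.

(d) $C^+$ is ordinary since it contains $y_0$, and it is not untwisted, by Lemma~\ref{lem:untwisted}, since $\ell_Y\ge2h>4$. By (b), applied to $C^+$, no edge of $R$ is a twisted edge of $C^+$. So $R$ lies in a rung of $C^+$, and both have $h$ vertices. A rung through a vertex $v\in R$ is a rung of $C$ or of $C^+$, and in both cycles the rung through $v$ is $R$.
\end{proof}

A vertex is \emph{twisted} if it lies on a twisted cycle. If it has position $a$ on its rung, $0\le a\le D-2$, its \emph{depth} is $\delta=\min(a,D-2-a)$, the distance along the rung to the nearer end. Since a rung has an odd number $h$ of vertices, it has a middle vertex, of depth $\frac D2-1$, which we call \emph{central}. The rungs partition the twisted vertices. Hence, if $e$ is the number of rungs,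
\begin{equation}\label{eq:count}
\text{there are $e$ central vertices and $2e$ vertices of each depth $\delta<\tfrac D2-1$.}
\end{equation}

We now shift the rungs. For $t\in\mathbb Z$ put $R_t=(\varphi_1(t),\dots,\varphi_h(t))$; by \eqref{eq:anti} it runs from $y_t$ to $x_{1-t}$, and $R_0=R$, $R_1=R'$.

\begin{lemma}\label{lem:ladder}
\begin{itemize}
\item[(a)] $C_t$ is twisted, with rungs $R_t$ and $R_{t+1}$. The ring of a twisted vertex consists of twisted vertices of the same depth.
\item[(b)] Let $v$ be twisted of depth $\delta$, and let $i\mapsto v_i$ parametrize its ring with $v_0=v$. For $k\in\mathbb Z$ there is a walk of short edges of length $2\delta+2|k|$ from $v_0$ to $v_{2k}$.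
\item[(c)] Let $v\in R$ lie in a ring of length $p$. Then $y_p=y_0$, or $v$ is central and $y_p=x_1$. The ring of a twisted vertex has length at least $2D-2$ if the vertex is not central, and at least $D$ if it is.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Only $\varepsilon_0$ and $\varepsilon_h$ are $-1$, so $\sigma_r=1$ and $\sigma_{r+h}=-1$ for $1\le r\le h$. The vertices of $C_t$ with indices $r$ and $r+h$ are $\varphi_r(t)$ and $\varphi_{r+h}(-t)=\varphi_r(t+1)$. So the canonical parametrizations of $C_t$ at these vertices are $i\mapsto\varphi_r(t+i)$ and $i\mapsto\varphi_{r+h}(-t+i)$; for the second, the value at $i=1$ is $\varphi_{r+h}(1-t)=\varphi_r(t)$. These are translates of the canonical parametrizations of $C$, so the signs are the same. Thus $C_t$ is twisted at the indices $0$ and $h$, and its rungs are $R_t$ and $R_{t+1}$. For $v=c_r\in R$, the vertex $\varphi_r(t)$ runs through the ring of $v$ and has position $r-1$ on $R_t$.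

(b) Renumber so that $v=c_{1+\delta}$. Then $v_i=\varphi_{1+\delta}(i)$ for all $i$ or $v_i=\varphi_{1+\delta}(-i)$ for all $i$, and as $k$ may have either sign we can assume the former. Go along $R$ from $v$ to $y_0$, in $\delta$ steps; along the zigzag of Lemma~\ref{lem:zigzag} from $y_0$ to $y_{2k}$, in $2|k|$ steps; and along $R_{2k}$ from $y_{2k}$ to $\varphi_{1+\delta}(2k)$, in $\delta$ steps.

(c) Let $v=c_{1+a}$. The rung $R_p$ contains $\varphi_{1+a}(p)=v$ at position $a$ from its end $y_p$. As $v$ lies on only one rung, $R_p$ and $R$ are the same path. So $y_p=y_0$, or $y_p=x_1$ and $a=D-2-a$. In the first case $\ell_Y$ divides $p$, and $p\ge2h=2D-2$. In the second case the same argument for $2p$ gives $y_{2p}\in\{y_0,x_1\}=\{y_0,y_p\}$. If $y_{2p}=y_p$, then $y_p=y_0\ne x_1$, a contradiction. So $\ell_Y$ divides $2p$, and $p\ge h$; as $p$ is even and $h$ is odd, $p\ge D$.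
\end{proof}

Part (a) says that the twisted cycles are the cells of a ladder (Figure~\ref{fig:ladder}). The cycle $C^+$ is $C_{-1}$, which contains $R_0$ and has $y_{-1},y_0$ antipodal. In $\Gamma$ the rungs are $R_t=(y_t,z_t,y_{t+6})$ and the central vertices are the $z_k$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=1.0]
\foreach \yy in {0,1,2,3} {
  \draw[thick] (0,\yy)--(4,\yy);
  \foreach \xx in {0,1,2,3,4} \fill (\xx,\yy) circle (1.6pt);
}
\draw (0,0)--(0,3) (4,0)--(4,3);
\draw[dashed] (0,3)--(0,3.5) (4,3)--(4,3.5) (0,0)--(0,-0.5) (4,0)--(4,-0.5);
\node[left] at (0,3) {$x_2$}; \node[left] at (0,2) {$y_0$};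
\node[left] at (0,1) {$x_0$}; \node[left] at (0,0) {$y_2$};
\node[right] at (4,3) {$y_{-1}$}; \node[right] at (4,2) {$x_1$};
\node[right] at (4,1) {$y_1$}; \node[right] at (4,0) {$x_{-1}$};
\node at (5.4,3) {$R_{-1}$}; \node at (5.4,2) {$R_0=R$};
\node at (5.4,1) {$R_1=R'$}; \node at (5.4,0) {$R_2$};
\node at (2,2.5) {$C_{-1}=C^+$}; \node at (2,1.5) {$C_0=C$}; \node at (2,0.5) {$C_1$};
\end{tikzpicture}
\caption{The short cycles near a twisted cycle $C$, drawn for $D=6$. Each cell is a cycle $C_t$ of length $2D-2$. The horizontal paths are the rungs; $R_t$ runs from $y_t$ to $x_{1-t}$. The vertical edges are the twisted edges $x_iy_j$ with $i+j\in\{0,2\}$. The partners of a vertex are its antipodes in the two adjacent cells.}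
\label{fig:ladder}
\end{figure}

An ordinary vertex that is not twisted is called \emph{untwisted}. Its short cycles are untwisted, so its ring has length $4$ by Lemma~\ref{lem:untwisted}, and this ring consists of untwisted vertices by Lemmas~\ref{lem:ordinary} and~\ref{lem:ladder}(a). Every vertex of $G$ is now of exactly one of four kinds: branch, inner, twisted or untwisted.

\section{Long edges}\label{sec:long}

So far only short edges have been used. But inner vertices and most twisted vertices have just two short edges, so they have $d-2\ge1$ long edges; this is the second use of $\Delta\ge3$. We carry out in general the construction of the $8$-cycle from Section~\ref{sec:gamma}. The quantity that matters is the cost of moving two steps along a ring using short edges only.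

Define the \emph{span} $s(z)=2\delta+2$ for $z$ twisted of depth $\delta$, and $s(z)=2\min(a,h-a)$ for an inner vertex $z=(i,a)$. Central vertices have span $D$. All other twisted vertices and, since $h$ is odd, all inner vertices have span at most $D-2$. If $z_i$ parametrizes the ring of $z=z_0$, there are walks of short edges of length $s(z)$ from $z_0$ to $z_2$ and to $z_{-2}$. For twisted $z$ this is Lemma~\ref{lem:ladder}(b). For $z=(i,a)$, the vertices $z_{\pm2}$ are the $(k,a)$, $k\neq i$, by Lemma~\ref{lem:theta}(a), and they are reached through the nearer branch vertex.

\begin{lemma}\label{lem:long}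
Let $zw$ be a long edge, with $z$ inner or twisted. Then either
\begin{itemize}
\item[(a)] $w$ is inner or twisted and $s(z)+s(w)\ge2D-2$, or
\item[(b)] $D=4$, $z$ is central and $w$ is untwisted.
\end{itemize}
\end{lemma}

\begin{proof}
Let $z_i,w_j$ parametrize the rings of $z=z_0$ and $w=w_0$. The ring of $z$ has length at least $4$, by Lemmas~\ref{lem:theta}(a) and~\ref{lem:ladder}(c), so $z_{\pm2}\ne z_0$. In each case below we find a closed walk that consists of short edges, the edge $wz$, and one further edge with an end $z'=z_{2k}\neq z_0$. As $z'$ has the color of $z$, also $z'\neq w$, so the further edge is not $zw$. Thus $zw$ is traversed exactly once, and by Lemmas~\ref{lem:walks}(c) and~\ref{lem:partners}(c) the walk has length at least $2D$. An arrow denotes a walk of short edges.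

\emph{$w$ is a branch vertex.} By Lemma~\ref{lem:shift}(c), $w\sim z_2$. The walk $z_0\to z_2,w,z_0$ has length $s(z)+2\le D+2<2D$. So this case does not occur.

\emph{$w$ is untwisted.} Its ring has length $4$, so the shift by $t=4$ in Lemma~\ref{lem:shift}(a) gives $z_4\sim w$. If $z$ is inner, then $z_4=z_{-2}$, and $z_0\to z_{-2},w,z_0$ has length $s(z)+2<2D$, which is impossible. So $z$ is twisted. If its ring has length $4$, Lemma~\ref{lem:ladder}(c) shows that $D=4$ and $z$ is central. Otherwise $z_4\neq z_0$, and by Lemma~\ref{lem:ladder}(b) the walk $z_0\to z_4,w,z_0$ has length $2\delta+6=s(z)+4$. From $2D\le s(z)+4\le D+4$ we get $D=4=s(z)$, so again (b) holds.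

\emph{$w$ is inner or twisted.} The shift by $t=2$ gives $z_2\sim w_{2\varepsilon}$ with $\varepsilon=\pm1$. The walk $z_0\to z_2,\,w_{2\varepsilon}\to w_0,\,z_0$ has length $s(z)+s(w)+2$, and (a) follows.
\end{proof}

\begin{corollary}\label{cor:central}
Every long edge at an inner vertex or at a noncentral twisted vertex ends at a central vertex. If there are no twisted vertices, all vertices are untwisted.
\end{corollary}

\begin{proof}
For such a vertex $z$ we are in case (a) with $s(z)\le D-2$, so $s(w)\ge D$ and $w$ is central. If there are no twisted vertices, there are no inner vertices, since these have $d-2\ge1$ long edges. Then there are no thetas.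
\end{proof}

The central vertices are too few to receive all these edges. This count is the only place where $D\ge6$ is used.

\begin{proposition}\label{prop:alluntwisted}
If $D\ge6$, all vertices of $G$ are untwisted.
\end{proposition}

\begin{proof}
Since $1<\frac D2-1$, vertices of depth $1$ are neither central nor ends of rungs. By \eqref{eq:count} and Lemma~\ref{lem:rungs}(c), there are $2e$ of them, each with $d-2$ long edges, and these edges end at central vertices. The $e$ central vertices have $d-2$ long edges each. So $2e(d-2)\le e(d-2)$, and $e=0$. Now apply Corollary~\ref{cor:central}.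
\end{proof}

For $D=4$ the only noncentral twisted vertices are the ends of rungs. They have one long edge fewer, and the count no longer forces $e=0$; see Section~\ref{sec:four}.

\section{Rings of length four}\label{sec:trace}

It remains to exclude the case in which all rings have length $4$. The shifts give no contradiction here, but $B$ is now so simple that the identity $H_h(A)=J+B$ can be used spectrally: $B$ has a large kernel, on which $H_h(A)$ vanishes.

\begin{proposition}\label{prop:trace}
For every even $D\ge4$, not all rings have length $4$. In particular, not all vertices are untwisted.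
\end{proposition}

\begin{proof}
Suppose that all rings have length $4$. Let $\bar x$ be the vertex opposite to $x$ in its ring, and let $\Pi$ be the permutation matrix of the involution $x\mapsto\bar x$. It has no fixed point and preserves colors.

\emph{Step 1: $d(x,\bar x)=D$.} On a $4$-cycle, $B^2$ has the entry $2$ at $(x,x)$ and at $(x,\bar x)$, so $\Pi=\frac12B^2-I$. Hence $\Pi$ commutes with $A$, which means that $x\mapsto\bar x$ is an automorphism of $G$. The distance $i=d(x,\bar x)$ is even and positive. Suppose that $i\le D-2$. Then $2i<g$, so by Lemma~\ref{lem:walks}(b) there is a unique geodesic $v_0=x,\dots,v_i=\bar x$. Its image $\bar v_0,\dots,\bar v_i$ is a geodesic from $\bar x$ to $x$, hence the same path reversed: $\bar v_s=v_{i-s}$. Then $v_{i/2}$ is a fixed point, a contradiction.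

\emph{Step 2: the kernel of $B$.} By \eqref{eq:Bf}, $Bf=0$ if and only if $f(\bar x)=-f(x)$ for all $x$. So $E=\frac12(I-\Pi)$ is the orthogonal projection onto $K=\ker B$, and $\dim K=\operatorname{tr}E=n$ because $\operatorname{tr}\Pi=0$. The space $K$ is $A$-invariant since $AB=BA$, so the symmetric operator $A|_K$ has $n$ real eigenvalues, and $\operatorname{tr}(E\,P(A))$ is the sum of their images under $P$ for every polynomial $P$. A function in $K$ has sum zero on each color class, so $J$ vanishes on $K$. Therefore $H_h(A)=J+B$ vanishes on $K$, and every eigenvalue of $A|_K$ is a root of $H_h$. For $1\le i\le D-2$ we have $F_i(A)_{xx}=0$ by Lemma~\ref{lem:walks}(a) and $F_i(A)_{x\bar x}=0$ by Step 1. Hence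
\begin{equation}\label{eq:traces}
\operatorname{tr}(E\,F_0(A))=n,\qquad\operatorname{tr}(E\,F_i(A))=0\quad(1\le i\le D-2).
\end{equation}
Let $m$ be the multiplicity of $0$ as an eigenvalue of $A|_K$.

\emph{Step 3: the case $D=4$.} We treat it first because it shows the mechanism. Here $H_3=\lambda^3-2q\lambda$, so each nonzero eigenvalue has square $2q$, and $\operatorname{tr}(EA^2)=2q(n-m)$. On the other hand $A^2=F_2(A)+dI$, so \eqref{eq:traces} gives $\operatorname{tr}(EA^2)=(q+1)n$. Thus $q$ divides $n$, contrary to $n\equiv-1\pmod q$ and $q\ge2$.

\emph{Step 4: the general case.} We isolate $m$ by a polynomial that kills all other roots of $H_h$. Since $h$ is odd, $H_h$ is an odd polynomial, and $f=H_h/\lambda$ is an even polynomial of degree $D-2$, just within the range of \eqref{eq:traces}. Every nonzero eigenvalue of $A|_K$ is a root of $f$, so $\operatorname{tr}(Ef(A))=mf(0)$. The recursion gives $H_{2j+1}/\lambda=H_{2j}-q\,H_{2j-1}/\lambda$ and $H_1/\lambda=H_0$, so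
\[
f=\sum_{k=0}^{D/2-1}(-q)^kH_{D-2-2k}.
\]
By \eqref{eq:HF} and \eqref{eq:traces}, $\operatorname{tr}(E\,H_{2j}(A))=n$ for $0\le 2j\le D-2$. The recursion at $\lambda=0$ gives $H_{2j}(0)=(-q)^j$, so each of the $D/2$ terms contributes $(-q)^{D/2-1}$ to $f(0)$. Hence
\[
m\cdot\frac D2\cdot(-q)^{D/2-1}=n\sum_{k=0}^{D/2-1}(-q)^k .
\]
As $D/2$ is an integer and $D/2-1\ge1$, the left side is divisible by $q$. The right side is congruent to $n\equiv-1$ modulo $q$. Since $q\ge2$, this is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For even $D\ge6$, Propositions~\ref{prop:alluntwisted} and~\ref{prop:trace} contradict each other. For odd $D\ge5$ the statement is the known result quoted in Section~\ref{sec:intro}.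
\end{proof}

\section{Diameter four}\label{sec:four}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Existence is Proposition~\ref{prop:gamma}. Let $G$ be a bipartite $(d,4,-4)$-graph with $d\ge3$. Now $h=3$ and $g=6$. A rung has two ends, of depth $0$, and a central vertex. By Corollary~\ref{cor:central} and Proposition~\ref{prop:trace}, the number $e$ of rungs is positive.

\emph{The degree.} The $2e$ ends have $d-3$ long edges each, all ending at central vertices by Corollary~\ref{cor:central}, and the $e$ central vertices have $d-2$ long edges each. So $2e(d-3)\le e(d-2)$, that is, $d\le4$. If $d=4$, equality holds, so every long edge at a twisted vertex joins an end to a central vertex. Short edges at twisted vertices lie on twisted cycles by Lemma~\ref{lem:rungs}(d). So no edge leaves the set of twisted vertices, and since $G$ is connected, all vertices are twisted. Then $3e=\mathrm M^b(4,4)-4=76$, which is impossible. Hence $d=3$ and $G$ has $26$ vertices.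

\emph{The rings of twisted vertices.} A theta has $8$ vertices. With $\theta$ thetas, which are disjoint, and $\nu$ rings of untwisted vertices,
\[
26=3e+8\theta+4\nu .
\]
So $e\equiv2\pmod4$ and $e\in\{2,6\}$. Take a twisted cycle $C$ with the notation of Section~\ref{sec:ordinary}. We know $\ell_Y\ge6$. If $\ell_Y=6$, the zigzag $y_0,x_0,y_2,\dots,y_6=y_0$ is a nonbacktracking closed walk of length $g$, hence a short cycle. It contains the twisted edge $x_0y_0$, so it equals $C$ by Lemma~\ref{lem:rungs}(b). Comparing the neighbors of $x_0$ gives $y_2=c_5$. But $c_5\sim c_4=y_1$, whereas the partners $y_1,y_2$ have distance $3$. So $\ell_Y\ge8$. By renumbering, the ring of every end has length at least $8$, and it consists of ends by Lemma~\ref{lem:ladder}(a). Thus $2e\ge8$, so $e=6$ and $8\theta+4\nu=8$. The $12$ ends form a single ring $X=Y$ of length $12$. The $6$ central vertices form rings of even length at least $D=4$, hence a single ring $Z$ of length $6$.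

\emph{The edges among twisted vertices.} Put $z_t=\varphi_2(t)$, so that $R_t=(y_t,z_t,x_{1-t})$. Since $z_t=z_{t+6}$, the two short edges at $z_t$ go to $y_t$ and $y_{t+6}$. Lemma~\ref{lem:ladder}(c) with $p=6$ gives $x_1=y_6$, as $y_6\neq y_0$. So $x_0$, a partner of $x_1$, is $y_5$ or $y_7$. If $x_0=y_5$, then $x_t=y_{5+t}$, and $x_{-1}\sim y_3$ (Lemma~\ref{lem:zigzag}) reads $y_4\sim y_3$, although these are partners. So $x_t=y_{7-t}$, and $x_t\sim y_{-t},y_{2-t}$ says that $y_i\sim y_{i+5},y_{i-5}$ for all $i\in\mathbb Z/12$. All three edges at each $y_i$ are now determined, and each $z_k$ has exactly one further edge, which is long.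

\emph{The remaining eight vertices.} Suppose $\theta=0$ and $\nu=2$. By Lemma~\ref{lem:shift}(d) no edge joins $Z$, of length $6$, to a ring of length $4$. Then no edge leaves the $18$ twisted vertices, and $G$ is disconnected. So $\theta=1$ and $\nu=0$. Each of the six inner vertices has exactly one long edge, and it ends in $Z$ by Corollary~\ref{cor:central}. Each vertex of $Z$ has exactly one long edge, so these edges form a perfect matching between the inner vertices and $Z$. By Lemma~\ref{lem:theta}(a) with $a=1$, $b=2$, the inner vertices form one ring. Parametrize it by $w_k$ with $w_0\sim z_0$, in the direction for which Lemma~\ref{lem:shift}(a) gives $w_k\sim z_k$ for all $k$. In the cyclic order $(1,1),(2,2),(3,1),(1,2),(2,1),(3,2)$, opposite vertices lie on the same geodesic $P_i$ and are adjacent, and the vertices are alternately adjacent to the first and to the second branch vertex. So $w_k\sim w_{k+3}$, one branch vertex $u$ is adjacent to the $w_k$ with $k$ even, and the other, $v$, to those with $k$ odd. We have found all edges of $\Gamma$ in the cubic graph $G$ on the same $26$ vertices, so $G\cong\Gamma$.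

The last sentence of the theorem follows from Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FP}
Ramiro Feria-Pur\'on and Guillermo Pineda-Villavicencio (School of Electrical Engineering and Computer Science, The University of Newcastle, Australia; Centre for Informatics and Applied Optimization, University of Ballarat, Australia),
\emph{On bipartite graphs of defect at most 4},
arXiv:1010.5651 (2010).

\end{thebibliography}
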